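# Newton–Okounkov bodies vary continuously in the tropical topology

## 1. Continuous values, continuous bodies?

Take a big line bundle, write its sections as rational functions, and measure them with a vector-valued valuation $\nu$. The normalized values $\nu(f)/n$ of the sections of the $n$-th power fill out a compact set in $\mathbb R^d$, the Newton–Okounkov body of $\nu$. Now let the valuation move. Does the body move continuously?

The valuations considered here form a space whose topology is chosen precisely so that, for each fixed rational function $f$, the value $\nu(f)$ depends continuously on $\nu$. So the first guess is: **yes, because the body is the closure of a set of points, each of which moves continuously.** The answer "yes" will turn out to be right, and the reason given will turn out to be only half a proof. We first make the question precise, then test the guess.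

**Setting.** Let $\kappa$ be an algebraically closed field of characteristic zero, $X$ a smooth projective variety over $\kappa$ of dimension $d$ with function field $K(X)$, and $L=\mathcal O(E)$ a big line bundle. Put $H_n=H^0(X,\mathcal O(nE))=\{f\in K(X)^\times:\operatorname{div}f+nE\ge 0\}\cup\{0\}$, a finite-dimensional $\kappa$-subspace of $K(X)$. We have $H_0=\kappa$ and $H_nH_m\subset H_{n+m}$. Order $\mathbb R^d$ lexicographically, by $\le_{\rm lex}$.

**Definition (Newton–Okounkov body).** For a valuation $\nu\colon K(X)^\times\to(\mathbb R^d,\le_{\rm lex})$ trivial on $\kappa^\times$,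
$$\Delta_\nu=\overline{\bigcup_{n\ge1}\Big\{\tfrac{\nu(f)}n: f\in H_n\setminus\{0\}\Big\}}\subset\mathbb R^d .$$

**Definition (strata and dual cone complex).** Let $D=\sum_{i\in I}D_i$ be a simple normal crossing (SNC) divisor: the $D_i$ are smooth, and at each point the local equations of the $D_i$ through it form part of a regular system of parameters. Consequently each nonempty $\bigcap_{i\in J}D_i$ is smooth of pure codimension $|J|$, and its irreducible components are pairwise disjoint. A *stratum* is such a component $Z$; we write $J=J_Z$. The case $J=\emptyset$ gives $Z=X$. The cone of $Z$ is $\sigma_Z=\mathbb R_{\ge0}^{J_Z}$. For strata $Z\subseteq Z'$ we have $J_{Z'}\subseteq J_Z$, and $\sigma_{Z'}$ is glued to the face of $\sigma_Z$ where the coordinates indexed by $J_Z\setminus J_{Z'}$ vanish. The result is $\Sigma(D)$. It has pure dimension $d$ if all maximal cones have dimension $d$.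

*Example.* In $\mathbb P^2$ let $D_1$ be the line $\{x=0\}$ and $D_2$ the conic that is the closure of $\{y=x^2\}$, that is, $YZ=X^2$. On the line, with coordinates $[0:Y:Z]$, the equation of the conic becomes $YZ$, with two simple zeros, so the curves meet transversally in two points. Both points have index set $\{1,2\}$, but they are different strata. So $\Sigma(D)$ consists of two quadrants glued along their two boundary rays, and it is pure of dimension $2$.

**Definition (tangent cone bundle).** For a stratum $Z$ let $P_Z$ be the set of tuples $(x;\underline w)=(x;(w_1,\dots,w_{d-1}))$ of vectors in $\mathbb R^{J_Z}$ such that for every $i\in J_Z$ the column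
$$u_i=(x_i,w_{1,i},\dots,w_{d-1,i})\in\mathbb R^d\quad\text{satisfies}\quad u_i\ge_{\rm lex}0 .$$
For $Z\subseteq Z'$, $P_{Z'}$ is identified with the subset of $P_Z$ where the columns indexed by $J_Z\setminus J_{Z'}$ are zero. Gluing gives $T\mathcal C^{d-1}\Sigma(D)$. Each point has a unique representative in some $P_{Z'}$ with $u_i\ne0$ for all $i\in J_{Z'}$; this $Z'$ is the *supporting stratum*. Different strata with the same index set give different points.

*Example.* For $d=2$ and $J_Z=\{1,2\}$ a point of $P_Z$ is a pair $(x;w)$ with $x_1,x_2\ge0$ and with $w_i\ge0$ whenever $x_i=0$: a point of the quadrant, with a vector in its tangent cone there.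

**Definition (the valuation of a point).** Let $p=(x;\underline w)$ have supporting stratum $Z'$. If $J_{Z'}=\emptyset$, then $\nu_p$ is trivial. Otherwise choose local equations $z_i$ $(i\in J_{Z'})$ of the $D_i$ at the generic point of $Z'$ and an isomorphism $\widehat{\mathcal O}_{X,Z'}\cong k(Z')[[z_i:i\in J_{Z'}]]$. For $f=\sum_ac_az^a$ put
$$\nu_p(f)=\min\nolimits_{\rm lex}\Big\{\sum_{i\in J_{Z'}}a_iu_i: c_a\ne0\Big\},$$
and extend to $K(X)^\times$.

**Definition (topologies).** The *tropical topology* on $T\mathcal C^{d-1}\Sigma(D)$ is the coarsest one making all maps $p\mapsto\nu_p(f)\in\mathbb R^d$, $f\in K(X)^\times$, continuous, with the Euclidean topology on $\mathbb R^d$. So a net $p_\alpha$ converges tropically to $p$ exactly when $\nu_{p_\alpha}(f)\to\nu_p(f)$ for every $f$. Let $\mathrm{BC}(\mathbb R^d)$ be the space of compact subsets of $\mathbb R^d$ with the Hausdorff distance $d_H$. The map under study is $\Delta\colon p\mapsto\Delta_{\nu_p}$.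

That $\Delta$ is continuous whenever $\Sigma(D)$ has pure dimension $d$ is conjectured by Omid Amini and Hernan Iriarte in "Geometry of higher rank valuations", arXiv:2208.06237 (2022). The conjecture is true:

**Theorem 1.** Let $X$ be smooth projective of dimension $d$, $L=\mathcal O(E)$ big, and $D$ an SNC divisor with $\Sigma(D)$ of pure dimension $d$. Then $\Delta\colon T\mathcal C^{d-1}\Sigma(D)\to\mathrm{BC}(\mathbb R^d)$ is continuous for the tropical topology.

Two further theorems, a stronger version and a converse, are stated and proved in Sections 9 and 10.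

**Test 1: curves.** Let $d=1$, let $D=q$ be a point, and let $e$ be the coefficient of $q$ in $E$. A point of $T\mathcal C^0\Sigma(D)$ is a number $x\ge0$, and $\nu_x=x\cdot\operatorname{ord}_q$. Some $f$ has $\operatorname{ord}_q(f)=1$, so the tropical topology is the Euclidean one on $\mathbb R_{\ge0}$. For $f\in H_n\setminus0$ we have $0\le\operatorname{ord}_q(f)+ne\le n\deg E$. There are $\dim H_n=n\deg E+O(1)$ different orders of vanishing (a basis adapted to the filtration by order has one element for each), so the points $\operatorname{ord}_q(f)/n$ become dense in $[-e,\deg E-e]$. Hence $\Delta_{\nu_x}=x\cdot[-e,\deg E-e]$, which is continuous in $x$.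

**Test 2: two lines in the plane.** Let $X=\mathbb P^2$ with affine coordinates $z_1,z_2$, let $E$ be the line at infinity, and let $D_i$ be the closure of $\{z_i=0\}$. Then $H_n$ is the space of polynomials of degree $\le n$, and directly from the definition $\nu_p(f)=\min_{\rm lex}\{a_1u_1+a_2u_2:c_a\ne0\}$ for a polynomial $f=\sum c_az^a$ (also when some $u_i$ vanishes). Every value comes from an exponent with $a_1+a_2\le n$, and monomials realize all of these. So $\Delta_{\nu_p}=\operatorname{conv}(0,u_1,u_2)$. This is continuous even for the Euclidean topology on the columns.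

**Test 3: a line and a conic.** Let $X=\mathbb P^2$, $E$ the line at infinity, $D$ the line and conic of the example above, and $q$ the origin. Local equations at $q$ are $z_1=x$ and $z_2=y-x^2$, so $y=z_2+z_1^2$. Take $p\in P_q$ with $u_1,u_2\neq0$, and let $U$ be the matrix with columns $u_1,u_2$. Two exponents $a$ may have the same value $Ua$, so we break ties: order $\mathbb Z^2$ by $a\prec a'$ if $Ua<_{\rm lex}Ua'$, or $Ua=Ua'$ and $a<_{\rm lex}a'$. Each nonzero polynomial then has a least $z$-exponent $\mathrm{in}(f)$; it satisfies $\nu_p(f)=U\,\mathrm{in}(f)$ and $\mathrm{in}(fg)=\mathrm{in}(f)+\mathrm{in}(g)$. Since $y=z_2+z_1^2$, everything depends on how $(0,1)$ compares with $(2,0)$.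

If $(0,1)\prec(2,0)$, then $\mathrm{in}(x)=(1,0)$ and $\mathrm{in}(y)=(0,1)$. The basis $x^iy^j$, $i+j\le n$, of $H_n$ has distinct initial exponents $(i,j)$, so $\mathrm{in}(f)$ is always one of these. The normalized initial exponents fill $T=\operatorname{conv}((0,0),(1,0),(0,1))$.

If $(2,0)\prec(0,1)$, then $\mathrm{in}(x)=(1,0)$, $\mathrm{in}(y)=(2,0)$, $\mathrm{in}(z_2)=(0,1)$. Consider the polynomials $x^iy^jz_2^l$ with $i\in\{0,1\}$ and $i+j+2l\le n$. They lie in $H_n$ and have distinct initial exponents $(i+2j,l)$, so they are linearly independent. Their initial exponents are the $a\in\mathbb N^2$ with $\lceil a_1/2\rceil+2a_2\le n$, and there are $\sum_{l=0}^{\lfloor n/2\rfloor}(2(n-2l)+1)=\frac{(n+1)(n+2)}2=\dim H_n$ of them. (For $n=2N$ the sum is $2N(N+1)+N+1=(N+1)(2N+1)$; for $n=2N+1$ it is $2N(N+1)+3(N+1)=(N+1)(2N+3)$.) So they form a basis, and the normalized initial exponents fill $T'=\operatorname{conv}((0,0),(2,0),(0,\frac12))$.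

Applying $U$ gives
$$\Delta_{\nu_p}=\begin{cases}\operatorname{conv}(0,u_1,u_2)&\text{if }2u_1\ge_{\rm lex}u_2,\\ \operatorname{conv}(0,2u_1,\tfrac12u_2)&\text{if }2u_1<_{\rm lex}u_2.\end{cases}\tag{1}$$

For the *Euclidean* topology on columns the guess is now false. Take $p$ with $(u_1,u_2)=((1,0),(2,1))$ and $p_\epsilon$ with $(u_1,u_2)=((1,0),(2-\epsilon,1))$. The body of $p$ is $\operatorname{conv}((0,0),(2,0),(1,\frac12))$, but the bodies of $p_\epsilon$ converge to $\operatorname{conv}((0,0),(1,0),(2,1))$, which does not contain $(2,0)$.

For the *tropical* topology the guess survives. Let $p_\alpha\to p$ tropically among these points. Then $\nu(z_1)=u_1$, $\nu(z_2)=u_2$ and $\nu(y)=\min(u_2,2u_1)$ all converge. If $2u_1<_{\rm lex}u_2$ at $p$, then eventually the same holds at $p_\alpha$; otherwise, along a subnet, $\nu_{p_\alpha}(y)=u_{2,\alpha}\to u_2$, while $\nu_p(y)=2u_1\ne u_2$. The case $2u_1>_{\rm lex}u_2$ is symmetric. If $2u_1=u_2$, both formulas in (1) converge to the segment $[0,2u_1]$. So $\Delta$ is continuous there.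

## 2. The formal argument gives one inclusion; the determinant kills the other

Let $p_\alpha\to p$ tropically. For $y=\nu_p(f)/n$ with $f\in H_n\setminus 0$, the points $\nu_{p_\alpha}(f)/n\in\Delta_{\nu_{p_\alpha}}$ converge to $y$. So every point of $\Delta_{\nu_p}$ is approached by points of the nearby bodies. This is what the first guess really proves. It does not prevent the nearby bodies from containing additional points far from $\Delta_{\nu_p}$, coming from sections of ever larger degree. Continuity of each member of an infinite family is not enough: the functions $\varphi_n(t)=\min(1,nt)$ on $\mathbb R_{\ge0}$ are continuous, yet the closure of $\{\varphi_n(t)\}_{n\geq 1}$ is $\{0\}$ at $t=0$ and contains $1$ for all $t>0$.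

A sensible way to forbid new points is volume: a convex body that contains almost all of $K$ and has almost the same volume cannot have a long spike. We will see that $\Delta_{\nu_p}$ is the image, under the matrix $U$ of columns, of a body of fixed volume $V>0$, so $\mathrm{vol}\,\Delta_{\nu_p}=|\det U|\,V$. In (1), for example, both triangles have area $\frac12|\det U|$. But when $\det U=0$, the body $\Delta_{\nu_p}$ lies in a hyperplane and has volume $0$, and volume says nothing. For $d\ge2$ this happens at every point with $w_1=\dots=w_{d-1}=0$, for instance.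

The way past this is already visible in Test 3: *break the ties first, and apply $U$ last.* For a total order $\preceq$ on exponents, the body $\Delta(\preceq)$ of normalized initial exponents has the same volume $V>0$ whatever $\preceq$ is, so the spike argument works among these bodies. The space of total orders is compact, so orders of nearby points have limit orders. Finally one pushes down by $U$. The limit of the orders $\preceq_\alpha$ belonging to $p_\alpha$ need not be the order belonging to $p$. In Test 3, let $p$ have $(u_1,u_2)=((1,0),(2,0))$ and $p_\epsilon$ have $((1,0),(2+\epsilon,0))$, $\epsilon>0$. At $p$ the tie $U(0,1)=U(2,0)$ is broken in favor of $(0,1)$, giving $T$; but for $p_\epsilon$ we have $(2,0)\prec(0,1)$, so every limit order gives $T'\ne T$. Still $UT=UT'=[0,1]\times\{0\}\cdot 2$, that is, the segment from $(0,0)$ to $(2,0)$. Tropical convergence is exactly what makes such agreements happen in general.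

If $d=0$ every map in sight is constant, so $d\ge1$ from now on. For later use we allow $k\ge1$ weight rows instead of $d$: columns $u_i\in\mathbb R^k$, points of $T\mathcal C^{k-1}\Sigma(D)$, values in $(\mathbb R^k,\le_{\rm lex})$. We also do not assume in Sections 3, 4, 7 and 8 that $\Sigma(D)$ is pure. The characteristic of $\kappa$ plays no role anywhere. For Theorem 1, take $k=d$. Throughout, $\mathbb N\ni0$, and $B(c,r)$ is a closed ball.

## 3. Minimal strata, coordinates at a closed point, and monomial orders

**Charts.** The purpose is to describe all points of $T\mathcal C^{k-1}\Sigma(D)$ by finitely many coordinate systems at closed points. There are finitely many strata, and each contains a minimal one, so $T\mathcal C^{k-1}\Sigma(D)$ is the union of the finitely many $P_Z$ with $Z$ minimal. For each minimal $Z$ fix a closed point $q=q_Z\in Z$. (In the pure case minimal strata correspond to maximal cones, so $|J_Z|=d$ and $Z=\{q\}$.)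

If $i\notin J_Z$, then $q\notin D_i$. Otherwise a component of $Z\cap D_i$ through $q$ would be a component of $\bigcap_{j\in J_Z\cup\{i\}}D_j$ (as $Z$ is disjoint from the other components of $\bigcap_{J_Z}D_j$), hence a stratum of larger codimension contained in $Z$, against minimality.

Number $J_Z=\{1,\dots,s\}$ and choose a regular system of parameters $z_1,\dots,z_d$ of $\mathcal O_{X,q}$ such that $z_i$ is a local equation of $D_i$ for $i\le s$. Then $\widehat{\mathcal O}_{X,q}=\kappa[[z_1,\dots,z_d]]$. For $p\in P_Z$ with columns $u_1,\dots,u_s\ge_{\rm lex}0$ put $u_i=0$ for $s<i\le d$, and let $U=U_p$ be the $k\times d$ matrix with columns $u_1,\dots,u_d$.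

**Exponents.** For a nonzero power series $g=\sum c_az^a$ let $B(g)$ be the set of coordinatewise minimal elements of $\{a:c_a\ne0\}$. It is an antichain, finite by Dickson's lemma, and every exponent of $g$ is coordinatewise $\ge$ some $b\in B(g)$.

**Monomial orders.** Let $\mathscr O$ be the set of translation-invariant total orders $\preceq$ on $\mathbb Z^d$ with $0\preceq e_i$ for all $i$. View an order as a point of $\{0,1\}^{\mathbb Z^d\times\mathbb Z^d}$. Each of the axioms involves only finitely many coordinates at a time, so $\mathscr O$ is closed, hence compact by Tychonoff's theorem. A basic neighborhood of $\preceq$ consists of the orders agreeing with $\preceq$ on finitely many given comparisons.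

*Example.* For $d=2$, compare exponents by $a_1+(2+\epsilon)a_2$, ties broken lexicographically. As $\epsilon\to0^+$ these orders converge: a pair with different values of $a_1+2a_2$ is eventually compared by that value, and a pair with equal values is compared by $a_2$. The limit is the order "first $a_1+2a_2$, then $a_2$".

Let $\preceq\in\mathscr O$. If $a\ge b$ coordinatewise, then $a-b$ is a sum of vectors $e_i$, so $a\succeq b$. Hence a nonzero $g\in\kappa[[z]]$ has a $\preceq$-least exponent $\mathrm{in}_\preceq(g)$, namely the $\preceq$-least element of the finite set $B(g)$. In a product $gh$ the only contribution to the coefficient at $\mathrm{in}_\preceq(g)+\mathrm{in}_\preceq(h)$ is the product of the two leading coefficients, and no smaller exponent occurs; so $\mathrm{in}_\preceq(gh)=\mathrm{in}_\preceq(g)+\mathrm{in}_\preceq(h)$. Thus $\mathrm{in}_\preceq$ extends from $\mathcal O_{X,q}\setminus0$ to a valuation $\mathrm{in}_\preceq\colon K(X)^\times\to(\mathbb Z^d,\preceq)$, trivial on $\kappa^\times$. Two facts will be used constantly.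

**(a)** *For fixed $f\in K(X)^\times$, the map $\preceq\,\mapsto\mathrm{in}_\preceq(f)$ is locally constant on $\mathscr O$.* For $f\in\mathcal O_{X,q}$ the minimum over the finite set $B(f)$ is determined by finitely many comparisons. For a fraction take the difference of numerator and denominator.

**(b)** *For a finite-dimensional $\kappa$-subspace $W\subset K(X)$ we have $\#\,\mathrm{in}_\preceq(W\setminus0)=\dim W$.* Elements with distinct values of a valuation trivial on $\kappa^\times$ are linearly independent, so there are at most $\dim W$ values. Pick $f_a\in W$ for each value $a$ and let $W'$ be the span of the $f_a$. If some $f\in W\setminus W'$ existed, choose one with $\preceq$-greatest value $a$ among all elements of $W\setminus W'$. Write $f=f_1/h$, $f_a=g_1/h$ with $f_1,g_1,h\in\mathcal O_{X,q}$. Then $f_1$ and $g_1$ have the same initial exponent; with $\lambda\in\kappa^\times$ the ratio of their leading coefficients, $f-\lambda f_a$ is zero or has value $\succ a$. It lies in $W\setminus W'$, which contradicts the choice. So $W=W'$, and the number of values is $\dim W$.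

**The order of a point.** For $U$ as above define $a\preceq_Ua'$ iff $Ua<_{\rm lex}Ua'$, or $Ua=Ua'$ and $a\le_{\rm lex}a'$. It is total and translation-invariant. Also $0\preceq_Ue_i$: either $Ue_i=u_i>_{\rm lex}0$, or $u_i=0$ and $0\le_{\rm lex}e_i$. So $\preceq_U\,\in\mathscr O$.

## 4. Reading $\nu_p$ at the closed point $q$

The valuation $\nu_p$ is defined by an expansion at the generic point of the supporting stratum, which changes with $p$. The next lemma computes it by one fixed expansion at $q$, for all $p\in P_Z$ at once.

**Lemma 1.** Let $Z$ be minimal and $p\in P_Z$, $U=U_p$. For $0\ne g\in\mathcal O_{X,q}$ with expansion $\sum c_az^a\in\kappa[[z]]$,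
$$\nu_p(g)=M(g):=\min\nolimits_{\rm lex}\{Ua:c_a\ne0\}.$$
Consequently $\nu_p(f)=U\cdot\mathrm{in}_{\preceq_U}(f)$ for all $f\in K(X)^\times$.

*Proof.* By definition of $\preceq_U$, the exponent $\mathrm{in}_{\preceq_U}(g)$ has lexicographically least image under $U$, so $M(g)=U\,\mathrm{in}_{\preceq_U}(g)$. In particular $M(gh)=M(g)+M(h)$, and the last claim follows from the first by taking quotients. Let $J=\{i:u_i\ne0\}$ and let $Z'\supseteq Z$ be the supporting stratum, so $J_{Z'}=J$. If $J=\emptyset$, both sides are $0$. Let $J\neq\emptyset$.

**Step 1: a finite expression over the local ring of $Z'$.** The ideal $\mathfrak p=(z_i:i\in J)\subset\mathcal O_{X,q}$ is prime, being generated by part of a regular system of parameters, and it defines the component of $\bigcap_{i\in J}D_i$ through $q$, which is $Z'$. So $R:=\mathcal O_{X,Z'}=(\mathcal O_{X,q})_{\mathfrak p}$. Let $\zeta_i$ $(i\in J)$ be the local equations and $\widehat R\cong k(Z')[[\zeta]]$ the isomorphism used to define $\nu_p$. Then $\zeta_i=e_iz_i$ with $e_i\in R^\times$.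

Expand $g=\sum c_b\zeta^b$ and let $B$ be the finite antichain of its minimal exponents. Assigning each exponent to some $b\in B$ below it, we see $g\in(\zeta^b:b\in B)\widehat R$. Since $R\to\widehat R$ is faithfully flat, $I\widehat R\cap R=I$ for every ideal $I$ of $R$, so $g=\sum_{b\in B}h_b\zeta^b$ with $h_b\in R$. Compare coefficients of $\zeta^b$ for $b\in B$. A term $h_{b'}\zeta^{b'}$ with $b'\ne b$ has only exponents $\ge b'$, and $b\not\ge b'$ as $B$ is an antichain. So the residue of $h_b$ in $k(Z')$ is $c_b\ne0$, and $h_b\in R^\times$. With $g_b=h_b\prod_{i\in J}e_i^{b_i}$ we obtain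
$$g=\sum_{b\in B}g_bz_J^b,\qquad g_b\in R^\times,\qquad \nu_p(g)=\min\nolimits_{b\in B}Ub,\tag{2}$$
where $z_J^b=\prod_{i\in J}z_i^{b_i}$ and $Ub=\sum_{i\in J}b_iu_i$. The last equality holds because every exponent of $g$ dominates some $b\in B$ and $u_i\ge_{\rm lex}0$.

**Step 2: clear denominators without changing $M$.** Choose $h\in\mathcal O_{X,q}\setminus\mathfrak p$ with $hg_b\in\mathcal O_{X,q}$ for all $b\in B$. As $h,g_b$ are units of $R$, $hg_b\notin\mathfrak p$. By faithful flatness of $\mathcal O_{X,q}\to\kappa[[z]]$, neither $h$ nor any $hg_b$ lies in $\mathfrak p\,\kappa[[z]]$, which is the set of series all of whose monomials involve some $z_i$ with $i\in J$. So $h$ contains a monomial $z^a$ involving only variables with $i\notin J$. For it $Ua=0$, and all $Ua'$ are $\ge_{\rm lex}0$; hence $M(h)=0$.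

**Step 3: compute $M(hg)$.** In $\kappa[[z]]$ we have $hg=\sum_{b\in B}(hg_b)z_J^b$, so the $J$-part of every exponent of $hg$ dominates some $b\in B$, and $M(hg)\ge_{\rm lex}\min_BUb$. Let $b_0\in B$ attain this minimum. View $hg$ in $\kappa[[z_{J^c}]][[z_J]]$. Since $B$ is an antichain, only the term $b=b_0$ contributes to the coefficient of $z_J^{b_0}$, which is therefore $hg_{b_0}$ modulo $\mathfrak p\,\kappa[[z]]$, and this is nonzero. So $hg$ has an exponent $a$ with $J$-part $b_0$, for which $Ua=Ub_0$. Thus $M(hg)=Ub_0=\nu_p(g)$ by (2), and $M(g)=M(hg)-M(h)=\nu_p(g)$. $\square$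

## 5. All bodies $\Delta(\preceq)$ have the same volume

Fix a minimal $Z$ with its coordinates. For $\preceq\,\in\mathscr O$ put
$$\Gamma(\preceq)=\{(\mathrm{in}_\preceq(f),n):n\ge0,\ f\in H_n\setminus0\}\subset\mathbb Z^d\times\mathbb N,\quad A(\preceq)=\bigcup_{n\ge1}\tfrac1n\Gamma(\preceq)_n,\quad\Delta(\preceq)=\overline{A(\preceq)}\subset\mathbb R^d .$$
Here $\Gamma(\preceq)$ is a semigroup, and $\Gamma(\preceq)_0=\{0\}$ since $H_0=\kappa$. The body $\Delta(\preceq)$ is convex: for $\lambda_i\in\mathbb Q_{\ge0}$ with $\sum\lambda_i=1$ and $(a_i,n_i)\in\Gamma(\preceq)$, $n_i\ge1$, choose $N\ge1$ with all $N\lambda_i/n_i\in\mathbb N$. Then $\sum_i\frac{N\lambda_i}{n_i}(a_i,n_i)\in\Gamma(\preceq)$ has degree $N$ and normalization $\sum\lambda_ia_i/n_i$. So $A(\preceq)$ is closed under rational convex combinations and its closure is convex. This argument applies to any semigroup in $\mathbb Z^d\times\mathbb N$.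

**Fact** (Lazarsfeld–Mustaţă, *Convex bodies associated to linear series*, Prop. 2.1; Khovanskii). Let $\Gamma\subset\mathbb Z^d\times\mathbb N$ be a semigroup with $\Gamma_0=\{0\}$ and $|a_i|\le Cn$ for all $(a,n)\in\Gamma$ and all $i$, generating $\mathbb Z^{d+1}$ as a group. Then $\#\Gamma_n/n^d\to\mathrm{vol}\big(\overline{\bigcup_{n\ge1}\Gamma_n/n}\big)$.

The cited result is for $\Gamma\subset\mathbb N^{d+1}$ contained in a semigroup generated by finitely many vectors $(v,1)$. To reduce to it, take $C\in\mathbb N$ and apply the automorphism $(a,n)\mapsto(a+Cn(1,\dots,1),n)$. The image lies in the semigroup generated by the $(v,1)$ with $v\in\{0,\dots,2C\}^d$, and the body is only translated.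

*Example: the group condition matters.* For $\Gamma=\{(2a,n):0\le a\le n\}$ we have $\#\Gamma_n/n\to1$, but the body $[0,2]$ has volume $2$. The group generated is $2\mathbb Z\times\mathbb Z$, of index $2$.

**Lemma 2.** For every $\preceq\,\in\mathscr O$, $\Delta(\preceq)$ is a compact convex set of volume $V:=\lim_n\dim H_n/n^d\in(0,\infty)$, independent of $\preceq$.

*Proof.* **Step 1: $\Gamma(\preceq)$ generates $\mathbb Z^{d+1}$.** We look for sections whose quotients are the coordinates. Choose $A$ ample, so large that each $A-(z_i)_\infty$ has a nonzero section $t_i$. Then $s_i:=z_it_i$ satisfies $\operatorname{div}s_i+A\ge(z_i)_0\ge0$, so $s_i,t_i\in H^0(\mathcal O(A))$ and $z_i=s_i/t_i$. Choose $A_0$ ample such that $A_0-A$ and $A_0+E-A$ both have nonzero sections. By Kodaira's lemma there is $m\ge1$ with $H^0(mE-A_0)\ne0$. Multiplying sections gives nonzero $r\in H^0(mE-A)$ and $r'\in H^0((m+1)E-A)$. Then $rs_i,rt_i\in H_m$ and $r't_1\in H_{m+1}$. The group generated by $\Gamma(\preceq)$ contains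
$$(\mathrm{in}_\preceq(rs_i),m)-(\mathrm{in}_\preceq(rt_i),m)=(\mathrm{in}_\preceq(z_i),0)=(e_i,0)\qquad(1\le i\le d)$$
and an element of degree $(m+1)-m=1$. So it is $\mathbb Z^{d+1}$.

In particular $A(\preceq)$ lies in no affine hyperplane: an equation $\ell(a/n)=\gamma$ valid on $A(\preceq)$ would make the linear form $\ell(a)-\gamma n$ vanish on $\mathbb Z^{d+1}$. So $A(\preceq)$ contains the vertices of a nondegenerate simplex $S$.

**Step 2: $\Delta(\preceq)$ is bounded.** There is $C_0$ with $\dim H_n\le C_0n^d$ for $n\ge1$: choose $H$ ample with $H-E$ linearly equivalent to an effective divisor, so that $\dim H_n\le\dim H^0(nH)$, which for large $n$ is a polynomial of degree $d$ in $n$. Suppose $\Delta(\preceq)$ is unbounded. Then there are $y\in A(\preceq)$ with $|y|$ arbitrarily large. If $S\supset B(c,r)$, then $\operatorname{conv}(S\cup\{y\})$ contains the cone with apex $y$ over the $(d-1)$-dimensional ball of radius $r$ centered at $c$ and perpendicular to $y-c$. So its volume is at least $\omega_{d-1}r^{d-1}|y-c|/d$, with $\omega_{d-1}$ the volume of the unit ball in $\mathbb R^{d-1}$.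 Choose $y$ such that $\mathrm{vol}\operatorname{conv}(S\cup\{y\})>C_0$.

Let $\Gamma'\subset\Gamma(\preceq)$ be generated by finitely many elements of positive degree that generate $\mathbb Z^{d+1}$ as a group and include representatives $(a,n)$ of $y$ and of the vertices of $S$. As $\Gamma'$ has finitely many generators, all of positive degree, it satisfies a bound $|a_i|\le Cn$, so the Fact applies:
$$\lim_n\#\Gamma'_n/n^d\ \ge\ \mathrm{vol}\operatorname{conv}(S\cup\{y\})>C_0 .$$
But $\#\Gamma'_n\le\#\Gamma(\preceq)_n=\dim H_n\le C_0n^d$ by (b), a contradiction.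

**Step 3: the volume.** By Step 2 the Fact applies to $\Gamma(\preceq)$ itself, and with (b), $\mathrm{vol}\,\Delta(\preceq)=\lim\#\Gamma(\preceq)_n/n^d=\lim\dim H_n/n^d$. The right side does not involve $\preceq$. It is finite since $\Delta(\preceq)$ is bounded, and positive since $S\subset\Delta(\preceq)$. $\square$

In Test 3, $\mathrm{vol}\,T=\mathrm{vol}\,T'=\frac12=\lim\frac{(n+1)(n+2)}{2n^2}$.

## 6. Fixed volume forbids spikes: continuity on the space of orders

We isolate the convex geometry, since it is used again in Section 9.

**Lemma 3.** Let $\mathbb A$ be a Euclidean affine space of dimension $r\ge1$, $\lambda$ a translation-invariant Lebesgue measure on it (in any normalization), $K\subset\mathbb A$ compact convex with nonempty interior, and $A\subset K$ dense. For all $\varepsilon,\delta_0>0$ there is a finite $F\subset A$ with $\lambda(\operatorname{conv}F)>\lambda(K)-\delta_0$ such that every compact convex $K'\supset F$ in $\mathbb A$ with $\lambda(K')=\lambda(K)$ satisfies $d_H(K,K')\le\varepsilon$.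

*Proof.* **Step 1: choose the constants and $F$.** Choose $B(c,2\rho)\subset K$ and put
$$R=\operatorname{diam}K+\varepsilon,\qquad t=\frac{\varepsilon}{2(R+\rho)}<1,\qquad\delta=\min\big(\delta_0,\ \lambda(\text{ball of radius }t\rho)\big).$$
Choose $0<\eta\le\min(\varepsilon,\rho)$ with $(1-\frac{\eta}{2\rho})^r\lambda(K)>\lambda(K)-\delta$. As $K$ is compact and $A$ is dense in it, there is a finite $F\subset A$ such that every point of $K$ is within $\eta$ of $F$. Put $Q=\operatorname{conv}F\subset K$.

**Step 2: $Q$ contains a slightly shrunken $K$.** Take $c$ as origin. For a linear functional $\ell$ with $|\ell|=1$ we have $\max_Q\ell\ge\max_K\ell-\eta$ and $\max_K\ell\ge2\rho$, so $\max_Q\ell\ge(1-\frac\eta{2\rho})\max_K\ell$. Being closed and convex, $Q$ is the intersection of the half-spaces containing it, so $Q\supset(1-\frac\eta{2\rho})K$. Hence $Q\supset B(c,2\rho-\eta)\supset B(c,\rho)$ and $\lambda(Q)>\lambda(K)-\delta$. Also every point of $K$ is within $\eta\le\varepsilon$ of $Q$.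

**Step 3: no spike.** Let $K'$ be as in the statement. Then $Q\subset K'$, so every point of $K$ is within $\varepsilon$ of $K'$. Suppose some $y\in K'$ has $\mathrm{dist}(y,K)>\varepsilon$. On the segment $[c,y]\subset K'$ there is a point $y'$ with $\mathrm{dist}(y',K)=\varepsilon$; then $|y'-c|\le\operatorname{diam}K+\varepsilon=R$. Let $k_0$ be the point of $K$ nearest to $y'$. The functional $\ell$ given by the unit vector $(y'-k_0)/\varepsilon$ satisfies $\ell(y')=\max_K\ell+\varepsilon$. The ball $(1-t)y'+tB(c,\rho)$, of radius $t\rho$, lies in $K'$ by convexity. For $b\in B(c,\rho)$,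
$$\ell\big((1-t)y'+tb\big)=\ell(y')+t\,\ell(b-y')\ge\max_K\ell+\varepsilon-t(R+\rho)=\max_K\ell+\tfrac\varepsilon2 .$$
So this ball is disjoint from $K\supset Q$, and $\lambda(K')\ge\lambda(Q)+\delta'$, where $\delta'\ge\delta$ is the measure of the ball. As $\lambda(Q)+\delta>\lambda(K)$, this contradicts $\lambda(K')=\lambda(K)$. $\square$

**Lemma 4.** The map $\preceq\,\mapsto\Delta(\preceq)$ is continuous from $\mathscr O$ to $\mathrm{BC}(\mathbb R^d)$.

*Proof.* Fix $\preceq$ and $\varepsilon>0$, and apply Lemma 3 with $\mathbb A=\mathbb R^d$, $\lambda=\mathrm{vol}$, $K=\Delta(\preceq)$, $A=A(\preceq)$, $\delta_0=1$. The points of $F$ are $\mathrm{in}_\preceq(f_j)/n_j$ for finitely many $f_j\in H_{n_j}\setminus0$. By (a), for all $\preceq'$ in a neighborhood of $\preceq$ we have $\mathrm{in}_{\preceq'}(f_j)=\mathrm{in}_\preceq(f_j)$ for all $j$, so $F\subset\Delta(\preceq')$. By Lemma 2, $\mathrm{vol}\,\Delta(\preceq')=V=\mathrm{vol}\,K$. So $d_H(K,\Delta(\preceq'))\le\varepsilon$. $\square$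

## 7. Charts are closed, and columns converge

A tropical limit of points of one chart might a priori lie in another. This section rules that out, and it shows that tropical convergence implies convergence of the matrices.

**Lemma 5.** Let $Z$ be a minimal stratum and $(p_\alpha)$ a net in $P_Z$ converging tropically to $p$. Then $p\in P_Z$ and $U_{p_\alpha}\to U_p$.

*Proof.* Let $Z''$ be the supporting stratum of $p$, and suppose $Z''\not\supseteq Z$. In particular $Z''\ne X$, so $J_{Z''}\ne\emptyset$.

**Step 1: $q\notin Z''$.** If $q\in Z''$, then $q\in D_i$ for all $i\in J_{Z''}$, so $J_{Z''}\subseteq J_Z$ by Section 3. The components of $\bigcap_{i\in J_{Z''}}D_i$ are pairwise disjoint, and the one through $q$ is $Z''$. The irreducible set $Z\ni q$ is contained in $\bigcap_{i\in J_{Z''}}D_i$, hence in $Z''$, a contradiction.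

**Step 2: a function separating $p$ from the chart.** For a sufficiently ample line bundle there are sections $\sigma$, vanishing on $Z''$ with $\sigma(q)\ne0$, and $\tau$, with $\tau(q)\ne0$ and $\tau$ not identically zero on $Z''$. Put $f=\sigma/\tau$. It is a unit in $\mathcal O_{X,q}$: its expansion has nonzero constant term, so $\nu_{p_\alpha}(f)=0$ for all $\alpha$ by Lemma 1. On the other hand $f$ is a nonzero element of the maximal ideal of $\mathcal O_{X,Z''}$, so all exponents of its expansion there are nonzero. Since $u_i>_{\rm lex}0$ for all $i\in J_{Z''}$, we get $\nu_p(f)>_{\rm lex}0$. This contradicts $\nu_{p_\alpha}(f)\to\nu_p(f)$. So $Z''\supseteq Z$ and $p\in P_Z$.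

**Step 3: the columns.** By Lemma 1 the $i$-th columns of $U_{p_\alpha}$ and $U_p$ are $\nu_{p_\alpha}(z_i)$ and $\nu_p(z_i)$ for $i\le s$, and both vanish for $i>s$. Tropical convergence gives $U_{p_\alpha}\to U_p$. $\square$

## 8. A limit order, and the proof of Theorem 1

We write the final argument for a general family of spaces, so that it also serves Theorem 2. Let $W_n\subset K(X)$ $(n\ge1)$ be finite-dimensional $\kappa$-subspaces, not all zero. For $p\in T\mathcal C^{k-1}\Sigma(D)$ and, in each chart, for $\preceq\,\in\mathscr O$, put
$$\Delta^W_p=\overline{\bigcup_{n\ge1}\Big\{\tfrac{\nu_p(f)}n:f\in W_n\setminus0\Big\}},\qquad A^W(\preceq)=\bigcup_{n\ge1}\Big\{\tfrac{\mathrm{in}_\preceq(f)}n:f\in W_n\setminus0\Big\},\qquad\Delta^W(\preceq)=\overline{A^W(\preceq)} .$$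

**Lemma 6.** Suppose that in every chart $P_Z$, $Z$ minimal, all $\Delta^W(\preceq)$ are compact and $\preceq\,\mapsto\Delta^W(\preceq)$ is continuous on $\mathscr O$. Then all $\Delta_p^W$ are compact, and $p\mapsto\Delta^W_p$ is continuous from $T\mathcal C^{k-1}\Sigma(D)$ with the tropical topology to $\mathrm{BC}(\mathbb R^k)$.

*Proof.* **Step 1: the body of a point is a linear image.** Let $p\in P_Z$ with $Z$ minimal and $U=U_p$. By Lemma 1, $\Delta^W_p$ is the closure of $U\,A^W(\preceq_U)$. As $\Delta^W(\preceq_U)$ is compact, its image under $U$ is closed, so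
$$\Delta_p^W=U_p\,\Delta^W(\preceq_{U_p}),\tag{3}$$
which is compact.

**Step 2: pass to one chart and to a limit order.** Suppose the map is not continuous at $p$. Then there are $\varepsilon>0$ and a net $p_\alpha\to p$ with $d_H(\Delta^W_{p_\alpha},\Delta^W_p)\ge\varepsilon$ for all $\alpha$. Finitely many charts cover the space, so after passing to a subnet all $p_\alpha$ lie in one $P_Z$, $Z$ minimal. By Lemma 5, $p\in P_Z$ and $U_\alpha:=U_{p_\alpha}\to U:=U_p$. Put $\preceq_\alpha\,:=\,\preceq_{U_\alpha}$. As $\mathscr O$ is compact, after passing to a further subnet $\preceq_\alpha\,\to\,\preceq$ for some $\preceq\,\in\mathscr O$.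

**Step 3: the bodies converge to $U\Delta^W(\preceq)$.** Put $K_\alpha=\Delta^W(\preceq_\alpha)$ and $K=\Delta^W(\preceq)$. By hypothesis $K_\alpha\to K$; in particular $\sup_{y\in K_\alpha}|y|$ is eventually bounded. Now
$$d_H(U_\alpha K_\alpha,UK)\le d_H(U_\alpha K_\alpha,UK_\alpha)+d_H(UK_\alpha,UK)\le\|U_\alpha-U\|\sup_{y\in K_\alpha}|y|+\|U\|\,d_H(K_\alpha,K)\to0 .$$
By (3), $\Delta^W_{p_\alpha}=U_\alpha K_\alpha\to UK$.

**Step 4: identify the limit.** The order $\preceq$ need not be $\preceq_U$. But for each fixed $f\in K(X)^\times$, fact (a) gives $\mathrm{in}_{\preceq_\alpha}(f)=\mathrm{in}_\preceq(f)$ eventually, so by Lemma 1 and tropical convergence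
$$U\,\mathrm{in}_\preceq(f)=\lim_\alpha U_\alpha\,\mathrm{in}_{\preceq_\alpha}(f)=\lim_\alpha\nu_{p_\alpha}(f)=\nu_p(f).\tag{4}$$
As $K$ is compact, $UK=\overline{UA^W(\preceq)}$, and by (4) this is the closure of $\{\nu_p(f)/n:n\ge1,\ f\in W_n\setminus0\}$, that is, $\Delta_p^W$. So $\Delta^W_{p_\alpha}\to\Delta^W_p$, which contradicts the choice of the net. $\square$

*Proof of Theorem 1.* Take $k=d$ and $W_n=H_n$. The hypotheses of Lemma 6 hold in every chart by Lemmas 2 and 4. $\blacksquare$

The point $p$ with columns $(1,0),(2,0)$ in Section 2 illustrates Step 4: there $\preceq$ and $\preceq_U$ disagree on $(0,1)$ and $(2,0)$, and $\Delta(\preceq)=T'\ne T=\Delta(\preceq_U)$, but $UT'=UT$.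

## 9. Arbitrary graded linear series and any characteristic

For $k\ge1$ let $T\mathcal C^{k-1}\Sigma(D)$ be defined as before with $k$ weight vectors $x,w_1,\dots,w_{k-1}$, with the tropical topology given by the maps $p\mapsto\nu_p(f)\in\mathbb R^k$. A *graded linear series* of a divisor $E$ is a graded $\kappa$-subalgebra $W_\bullet\subset\bigoplus_nH^0(X,\mathcal O(nE))$ with $W_0=\kappa$ and $W_n\ne0$ for some $n\ge1$. For example, on $\mathbb P^1$ with $E=2[\infty]$, the polynomials in $z^2$ of degree at most $2n$ in $z$ form the spaces $W_n$ of a graded linear series; all their orders at $0$ are even.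

**Theorem 2.** Let $\kappa$ be algebraically closed of any characteristic, $X$ smooth projective of dimension $d$, $D$ any SNC divisor ($\Sigma(D)$ not necessarily pure, $D=0$ allowed), $k\ge1$, $E$ any divisor, and $W_\bullet$ any graded linear series of $E$. Then $\Delta^W\colon T\mathcal C^{k-1}\Sigma(D)\to\mathrm{BC}(\mathbb R^k)$, $p\mapsto\Delta^W_p$, is continuous for the tropical topology.

Two things change. The body $\Delta^W(\preceq)$ may have lower dimension, and the semigroup may generate a smaller group, as in the example after the Fact; a priori both could depend on $\preceq$.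

*Proof.* If $d=0$ everything is constant; let $d\ge1$. Sections 3 to 8 use neither the characteristic nor purity. By Lemma 6 it suffices to fix a minimal stratum with its coordinates and to show that the sets $\Delta^W(\preceq)$ are compact and depend continuously on $\preceq$. Put $\Gamma^W(\preceq)=\{(\mathrm{in}_\preceq(f),n):n\ge0,\ f\in W_n\setminus0\}$, a semigroup with $\Gamma^W(\preceq)_0=\{0\}$. As in Section 5, $\Delta^W(\preceq)$ is convex.

**Step 1: compactness.** Choose $A$ effective and so ample that $E'=E+A$ is ample, hence big. Inside $K(X)$ we have $W_n\subset H^0(nE)\subset H^0(nE')$. So $\Gamma^W(\preceq)$ is contained in the semigroup $\Gamma(\preceq)$ of $E'$, and $\Delta^W(\preceq)$ is bounded by Lemma 2 for $E'$.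

**Step 2: the right volume, independent of $\preceq$.** Let $G=G(\preceq)\subset\mathbb Z^d\times\mathbb Z$ be the group generated by $\Gamma^W(\preceq)$, let $G_0=G\cap(\mathbb Z^d\times0)$ have rank $r$, and let $m\ge1$ be the positive generator of the image of $G$ in the degree factor $\mathbb Z$. Write $G_{\mathbb R}=G\otimes\mathbb R$ for the real span, of dimension $r+1$, and put
$$\mathbb A_G=\{x\in\mathbb R^d:(x,1)\in G_{\mathbb R}\},$$
an $r$-dimensional affine space with direction space $G_0\otimes\mathbb R$. It contains $A^W(\preceq)$, since $(a/n,1)=\frac1n(a,n)$, and hence contains $\Delta^W(\preceq)$. Let $\lambda_G$ be Lebesgue measure on $\mathbb A_G$ normalized so that $G_0$ has covolume $1$ (for $r=0$: the point has measure $1$).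

Choose $(g,m)\in G$ and a basis $(g_j)$ of $G_0$. Then $G=G_0\oplus\mathbb Z(g,m)\cong\mathbb Z^r\times\mathbb Z$, where $\big(\sum_j\tau_jg_j+lg,\ lm\big)$ corresponds to $(\tau,l)$. Let $\widetilde\Gamma\subset\mathbb Z^r\times\mathbb N$ be the image of $\Gamma^W(\preceq)$. We have $\widetilde\Gamma_0=\{0\}$; it generates $\mathbb Z^{r+1}$; and it satisfies a bound $|\tau_j|\le Cl$ by Step 1. The normalized points correspond by
$$\frac{\sum_j\tau_jg_j+lg}{lm}=\frac1m\Big(g+\sum_jt_jg_j\Big),\qquad t=\tau/l,$$
so the body of $\widetilde\Gamma$ is carried to $\Delta^W(\preceq)$ by an affine isomorphism $\mathbb R^r\to\mathbb A_G$ that scales volume by $m^{-r}$. The Fact, with $r$ in place of $d$, applies to $\widetilde\Gamma$. (For $r=0$ it says that a subsemigroup of $\mathbb N$ generating $\mathbb Z$ contains all large integers.) With (b), along $n=lm\in m\mathbb N$,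
$$\frac{\dim W_n}{n^r}=\frac{\#\Gamma^W(\preceq)_n}{n^r}=\frac{\#\widetilde\Gamma_l}{m^rl^r}\longrightarrow\lambda_G(\Delta^W(\preceq))\in(0,\infty).\tag{5}$$
The limit is positive because $A^W(\preceq)$ spans $\mathbb A_G$ affinely: otherwise $\Gamma^W(\preceq)$ would lie in a proper linear subspace of $G_{\mathbb R}$. Now $m$ is the positive generator of the group generated by $\{n:W_n\ne0\}$, so it depends only on $W_\bullet$. By (5), $r$ is the only exponent for which $\dim W_n/n^r$ has a limit in $(0,\infty)$ along $m\mathbb N$, and $V_W:=\lambda_G(\Delta^W(\preceq))$ is that limit. So $m$, $r$ and $V_W$ depend only on $W_\bullet$, not on $\preceq$.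

**Step 3: the group near a given order.** Fix $\preceq$, $G=G(\preceq)$, $K=\Delta^W(\preceq)$ and $\varepsilon>0$. Choose finitely many $f_j\in W_{n_j}\setminus0$ such that the $(\mathrm{in}_\preceq(f_j),n_j)$ generate $G$. By (a), for $\preceq'$ near $\preceq$ these are also elements of $\Gamma^W(\preceq')$, so $G':=G(\preceq')\supseteq G$. Both groups have rank $r+1$ by Step 2, so $G'_{\mathbb R}=G_{\mathbb R}$, $\mathbb A_{G'}=\mathbb A_G$, and $\lambda_{G'}=\iota\,\lambda_G$ with $\iota=[G_0':G_0]<\infty$, since $G_0$ has covolume $\iota$ for the normalization by $G'_0$. If $r=0$, then $\Delta^W(\preceq')$ and $K$ are both the single point of $\mathbb A_G$, and we are done.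

**Step 4: the index is $1$, and continuity.** Let $r\ge1$. Since $\lambda_G(K)=V_W>0$, the convex set $K$ has nonempty interior in $\mathbb A_G$. Apply Lemma 3 in $\mathbb A_G$ with $\lambda=\lambda_G$, $A=A^W(\preceq)$ and $\delta_0=V_W/2$, to get a finite $F\subset A^W(\preceq)$. By (a), for $\preceq'$ near $\preceq$ we have $F\subset K':=\Delta^W(\preceq')$, and $K'\subset\mathbb A_{G'}=\mathbb A_G$. Then
$$V_W=\lambda_{G'}(K')=\iota\,\lambda_G(K')\ge\iota\,\lambda_G(\operatorname{conv}F)>\iota\,V_W/2 ,$$
so $\iota<2$, hence $\iota=1$ and $\lambda_G(K')=V_W=\lambda_G(K)$. Lemma 3 gives $d_H(K,K')\le\varepsilon$. $\blacksquare$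

## 10. The bodies determine the tropical topology

Test 3 showed that the Euclidean topology on columns is too coarse for continuity of the body. The tropical topology is in fact the smallest one that works, once the line bundle is allowed to change its presentation.

**Theorem 3 (converse).** In the situation of Theorem 2 fix one $W_\bullet$. For $f\in K(X)^\times$ let $f\cdot W_\bullet:=\bigoplus f^nW_n$, a graded linear series of $E-\operatorname{div}(f)$. The tropical topology is the coarsest topology on $T\mathcal C^{k-1}\Sigma(D)$ for which all the maps $\Delta^{f\cdot W}$, $f\in K(X)^\times$, are continuous. In particular, for $E$ big, it is the coarsest topology for which $p\mapsto\Delta^{E'}_p$ is continuous for every divisor $E'$ linearly equivalent to $E$, where $\Delta^{E'}$ denotes $\Delta^W$ for the complete series $W_n=H^0(X,\mathcal O(nE'))$.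

*Proof.* For $g\in W_n\setminus0$ we have $\operatorname{div}(f^ng)+n(E-\operatorname{div}f)=\operatorname{div}g+nE\ge0$, so $f\cdot W_\bullet$ is indeed a graded linear series of $E-\operatorname{div}(f)$.

**Step 1: the tropical topology works.** All $\Delta^{f\cdot W}$ are tropically continuous by Theorem 2.

**Step 2: any topology that works is finer.** From $\nu_p(f^ng)/n=\nu_p(f)+\nu_p(g)/n$ we get
$$\Delta_p^{f\cdot W}=\Delta_p^W+\nu_p(f).\tag{6}$$
For a nonempty compact $K\subset\mathbb R^k$ let $c(K)\in\mathbb R^k$ be the vector of coordinatewise maxima. Each coordinate of $c$ changes by at most $d_H(K,K')$ when $K$ is replaced by $K'$, so $c$ is continuous, and $c(K+v)=c(K)+v$. By (6),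
$$\nu_p(f)=c(\Delta_p^{f\cdot W})-c(\Delta_p^W).\tag{7}$$
In a topology for which $\Delta^W$ (the case $f=1$) and $\Delta^{f\cdot W}$ are continuous, $p\mapsto\nu_p(f)$ is therefore continuous. If this holds for all $f$, the topology is finer than the tropical one.

**Step 3: linearly equivalent divisors.** The divisors linearly equivalent to $E$ are the $E'=E-\operatorname{div}(f)$, and $H^0(nE')=f^nH^0(nE)$. So for the complete series $W_\bullet$ of $E$, which is a graded linear series since $E$ is big, $\Delta^{E'}=\Delta^{f\cdot W}$, and the last claim is a special case. $\square$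

*Example: the Euclidean topology on columns does not suffice when $k\ge2$ and some two $D_i$ meet.* Let $D_1,D_2$ meet along a stratum, let $Z$ be a minimal stratum inside it, and let $z_1,z_2$ be their local equations at $q_Z$. Put $f=z_1+z_2$. Take $p\in P_Z$ with $(u_1,u_2)=((0,1),(0,2))$ and $p_\epsilon$ with $(u_1,u_2)=((2\epsilon,1),(\epsilon,2))$, $\epsilon>0$, where the remaining rows and the other columns are $0$. Then $p_\epsilon\to p$ in the Euclidean sense. The exponents of $f$ are $e_1$ and $e_2$, so by Lemma 1, on the first two rows, $\nu_{p_\epsilon}(f)=\min_{\rm lex}\{(2\epsilon,1),(\epsilon,2)\}=(\epsilon,2)$, which tends to $(0,2)$, while $\nu_p(f)=(0,1)$. By (7), for every $W_\bullet$ as in Theorem 3, at least one of $\Delta^W$ and $\Delta^{f\cdot W}$ is discontinuous at $p$ for the Euclidean topology.
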